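# A finite tree that is not friendly to a simple path

## Theorem 1: a tree with 17868 edges and no friendly numbering

Define rooted trees $R_0,R_1,R_2,\dots$ recursively. The tree $R_0$ is a single vertex. The root of $R_j$ carries exactly **two** child subtrees isomorphic to $R_i$ for each $i=0,\dots,j-1$, and nothing else.

Put $d=6$. The rooted tree $H$ has root $w$, and the children of $w$ are

* the roots of one copy each of $R_0,R_1,\dots,R_{d-1}$;
* one vertex $v_{\mathbf n}$ for every vector $\mathbf n=(n_0,\dots,n_{d-1})\in\{1,2\}^d$ with even sum $\sum n_i$; the children of $v_{\mathbf n}$ are the roots of $n_i$ copies of $R_i$, for $i=0,\dots,d-1$.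

**Theorem 1.** The tree $H$ has $17869$ vertices and $17868$ edges, and it is not friendly to a simple path. Moreover, no tree $T\supseteq H$ is friendly to a simple path if all edges of $T$ incident to vertices of $H$ other than $w$ belong to $H$ (the vertex $w$ may have further edges).

**Corollary 3.** For every $N\ge 17868$ there is a tree with $N$ edges that is not friendly to a simple path. The proportion of friendly trees among the labelled trees on $n$ vertices tends to $0$ as $n\to\infty$, and the same holds for unlabelled trees.

(Theorem 2, between these two, will be the tool.) The notion comes from Daria Kolodzey, "On friendliness between trees", arXiv:1509.00370 (2015), the source of the question whether a non-friendly tree exists. Here is what the words mean.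

**Definition (path between two edges).** In a finite tree, the path between two distinct edges is the unique path that joins some endpoints of the two edges and contains neither of them. If the two edges share a vertex, this path has length $0$.

**Definition (friendliness).** Let $T$ be a tree with $n\ge 1$ edges, numbered $e_1,\dots,e_n$. For $1\le k\le n-1$ let $P_k$ be the path between $e_k$ and $e_{k+1}$. The numbering is *friendly* if for all such $k$ and all $s\in\mathbb Z$ the path $P_k$ contains either both of $e_{k+2s},e_{k+2s+1}$ or neither. A number outside $\{1,\dots,n\}$ denotes no edge and counts as not contained in the path. The tree is *friendly to a simple path* (for short, friendly) if it has a friendly numbering.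

The convention about missing edges has force. If exactly one edge of the pair $(k+2s,k+2s+1)$ exists, which happens only for the pairs $(0,1)$ and $(n,n+1)$, then $P_k$ must avoid that edge.

In words: walk through the edges in the order of their numbers, travelling from $e_k$ to $e_{k+1}$ inside the tree. For odd $k$ group the numbers as $\dots,(1,2),(3,4),\dots$, for even $k$ as $\dots,(0,1),(2,3),\dots$. Each trip must use whole groups.

**The size of $H$.** By induction $|V(R_j)|=1+2\sum_{i<j}3^i=3^j$. There are $2^{d-1}=32$ vectors $\mathbf n$ with even sum, and for each $i$ exactly half of them have $n_i=1$; hence $\sum_{\mathbf n}n_i=16+32=48$. With $\sum_{i<6}3^i=364$ we get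
$$1+364+32+48\cdot 364=17869$$
vertices.

**A miniature.** To see the shape, run the construction with $2$ in place of $d$. Then $R_1$ is a root with two leaves, the admissible vectors are $(1,1)$ and $(2,2)$, and $w$ has four children: a leaf, the root of an $R_1$, a vertex $v_{(1,1)}$ with one leaf child and one $R_1$ below it, and a vertex $v_{(2,2)}$ with two leaf children and two $R_1$'s below it. This has $1+(1+3)+2+3\cdot(1+3)=19$ vertices. The vertices $v_{\mathbf n}$ have degrees $3$ and $5$. In general the degree is $1+\sum n_i$, which is odd because the sum is even. The miniature shows only the shape; we claim nothing about its friendliness.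

## Friendly and unfriendly numberings of small trees

A path whose edges are numbered in order along it is friendly: all $P_k$ have length $0$. In a star every numbering is friendly, for the same reason. On the path with three edges the numbering $1,3,2$ (in order along the path) is not friendly: $P_1$ consists of the edge $e_3$, while for $k=1$ the partner of $3$ is $4$, which does not exist.

**The spider.** Let $o$ be a centre with neighbours $m_1,m_2,m_3$, and let each $m_i$ have one further neighbour, a leaf $\ell_i$. A natural first attempt is to number depth first:
$$om_1=1,\quad m_1\ell_1=2,\quad om_2=3,\quad m_2\ell_2=4,\quad om_3=5,\quad m_3\ell_3=6 .$$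
This fails at $k=2$: the path between $m_1\ell_1$ and $om_2$ is the single edge $e_1$, whose partner for even $k$ is the missing $e_0$. The following numbering works:
$$m_1\ell_1=1,\quad om_1=2,\quad om_2=3,\quad om_3=4,\quad m_3\ell_3=5,\quad m_2\ell_2=6. \tag{1}$$
Indeed $P_1,\dots,P_4$ have length $0$, and $P_5$ is the path $m_3,o,m_2$ with edges $4$ and $3$; for $k=5$ these two numbers form a pair.

**The tree with nine edges.** Now let each $m_i$ have two leaves instead of one. Number the edges of $m_1$ by $1,2$ (leaf edges) and $3$ ($om_1$). Let $om_2=4$ and $om_3=5$, let the leaf edges of $m_2$ be $7,8$, and let those of $m_3$ be $6,9$. Only $P_6$ and $P_8$ have positive length, and both consist of the edges $4,5$. For $k=6$ and for $k=8$ the pair $(4,5)$ is one of the groups. So the numbering is friendly.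

The problem comes with two facts: (1) if some path contains all vertices of degree at least $3$, the tree is friendly; (2) if some vertex has the same distance to all leaves, and all non-leaf vertices have even degree, the tree is friendly. They are not used below. The nine-edge tree satisfies neither hypothesis: no path contains $o,m_1,m_2,m_3$, and each of these four vertices has odd degree. It is friendly nevertheless.

To prove that *no* numbering works one must replace the definition, which speaks of long paths, by something local.

## A parity criterion at pairs of vertices

A tree is bipartite. Fix a proper colouring of the vertices of $T$ with colours $0,1$; two vertices have the same colour exactly when their distance is even. Every edge has exactly one end of each colour.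

**Theorem 2.** A numbering of a tree is friendly if and only if it has the following property.

**(E)** For any two distinct vertices $u,y$ of the same colour and any two edges at $y$ with numbers $a<b$, the number of edges at $u$ with numbers in the open interval $(a,b)$ is even.

Try it on the depth-first numbering of the spider. The vertex $o$ has edges $1,3$, and $\ell_1$, of the same colour, has the single edge $2\in(1,3)$. So (E) fails, as it should. In numbering (1), $m_2$ has edges $3,6$ and $m_3$ has edges $4,5$, both inside; $m_1$ has edges $1,2$, both outside; the edges of $o$ are $2,3,4$ with no leaf edge in between; leaves have only one edge and impose nothing as $y$. So (E) holds.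

Only the direction "friendly $\Rightarrow$ (E)" is needed for Theorem 1. We prove both. Graphs may have multiple edges, and we use these textbook facts.

* A connected graph with $p$ vertices and $q$ edges has $p\le q+1$, with equality exactly for trees.
* A connected graph in which every edge is a bridge is a tree.
* If $e$ is a bridge, a walk whose two ends lie on the same side of $e$ traverses $e$ an even number of times.

## From friendliness to parity: two quotients and two walks

Let the numbering be friendly. For $\varepsilon\in\{0,1\}$ let $M_\varepsilon$ be the set of pairs $\{j,j+1\}$ with $1\le j\le n-1$ and $j\equiv\varepsilon\pmod 2$. The pairs in one $M_\varepsilon$ are disjoint, and $|M_0|+|M_1|=n-1$.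

**Step 1: colours of the ends.** We show that $e_k$ and $e_{k+1}$ can be glued with colours respected. If $e_m$ lies on $P_k$, then its group for the parity of $k$ has both edges existing and both on $P_k$. So $P_k$ is a disjoint union of pairs from $M_{k\bmod 2}$, and its length is even. Call the ends of $e_k,e_{k+1}$ joined by $P_k$ *inner*, the other two ends *outer*. The inner ends have the same colour because $P_k$ has even length, hence the outer ends have the same colour too.

**Step 2: the quotient $Q_\varepsilon$.** We collect all gluings of one parity. For each $k\equiv\varepsilon$ with $1\le k\le n-1$ identify the inner end of $e_k$ with the inner end of $e_{k+1}$, the outer end with the outer end, and merge the two edges into one. Call the resulting graph $Q_\varepsilon$ and write $[u]_\varepsilon$ for the class of a vertex $u$. All vertices in a class have the same colour, so classes have colours. The graph $Q_\varepsilon$ is connected and has $n-|M_\varepsilon|$ edges.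

*Example.* For numbering (1), $Q_1$ comes from the pairs $\{1,2\},\{3,4\},\{5,6\}$, which give $\ell_1\sim o$, then $m_2\sim m_3$, and then $m_3\sim m_2$, $\ell_3\sim\ell_2$. So $Q_1$ is the path $m_1,\ \{o,\ell_1\},\ \{m_2,m_3\},\ \{\ell_2,\ell_3\}$. The pairs $\{2,3\},\{4,5\}$ give $m_1\sim m_2$ and $o\sim\ell_3$, so $Q_0$ has the five vertices $\{m_1,m_2\},\{m_3\},\{o,\ell_3\},\{\ell_1\},\{\ell_2\}$ and four edges: $\{o,\ell_3\}$ is joined to $\{m_1,m_2\}$ and $\{m_3\}$, and $\{m_1,m_2\}$ is joined to $\ell_1$ and $\ell_2$. Both are trees.

**Step 3: $Q_\varepsilon$ is a tree.** We show that each of its edges is a bridge, by exhibiting a function on the vertices that takes different values at the ends of this edge and equal values at the ends of every other edge.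

*An edge obtained from a pair $\{k,k+1\}\in M_\varepsilon$.* The graph $T-e_k-e_{k+1}$ has three components: the middle one, containing the inner ends, and two extreme ones. Let $s=0$ on the middle component and $s=1$ on the extreme ones. Along edges of $T$, $s$ changes exactly on $e_k$ and $e_{k+1}$. It respects the identification of their ends: inner ends have $s=0$, outer ends $s=1$. Take another $j\equiv\varepsilon$, $1\le j\le n-1$. The edges $e_j,e_{j+1}$ differ from $e_k,e_{k+1}$, so $s$ is constant on the ends of $e_j$ and constant on the ends of $e_{j+1}$. The path $P_j$ joins an end of $e_j$ to an end of $e_{j+1}$ and, by friendliness, contains both of $e_k,e_{k+1}$ or neither; hence $s$ changes along it an even number of times. So $s$ has the same value at all ends of $e_j$ and $e_{j+1}$. Therefore $s$ is well defined on $V(Q_\varepsilon)$ and changes only on the edge under consideration, which is a bridge.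

*An edge obtained from an $e_m$ that lies in no pair of $M_\varepsilon$.* The second edge of its group does not exist, so $e_m\notin P_j$ for all $j\equiv\varepsilon$, $1\le j\le n-1$. Let $s$ be the indicator of one component of $T-e_m$. For each such $j$ the edges $e_j,e_{j+1}$ and the path $P_j$ all avoid $e_m$, so $s$ is constant on all of them. Again $s$ descends to $Q_\varepsilon$ and changes only on the edge coming from $e_m$.

So $Q_\varepsilon$ is a tree with $n-|M_\varepsilon|+1$ vertices, and
$$|V(Q_0)|+|V(Q_1)|=2n-(n-1)+2=n+3. \tag{2}$$

**Step 4: the graphs $G^0,G^1$.** We turn vertices of $T$ into edges, so that the order of the numbering becomes a walk. Fix a colour $c$. The vertices of $G^c$ are the vertices of colour $c$ of $Q_0$ and of $Q_1$ (disjoint union). For each vertex $u$ of $T$ of colour $c$ draw an edge $\hat u$ between $[u]_0$ and $[u]_1$. Let $a_k$ be the end of colour $c$ of $e_k$. By construction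
$$[a_k]_{k\bmod 2}=[a_{k+1}]_{k\bmod 2}\qquad(1\le k\le n-1).$$
Put $x_0=[a_1]_0$ and $x_k=[a_k]_{k\bmod 2}$ for $1\le k\le n$. For $k\ge2$ we have $x_{k-1}=[a_{k-1}]_{(k-1)\bmod 2}=[a_k]_{(k-1)\bmod 2}$, and for $k=1$ also $x_0=[a_1]_0$. So $x_0,x_1,\dots,x_n$ is a walk in $G^c$ whose $k$-th step, from $x_{k-1}$ to $x_k$, goes along $\hat a_k$.

*Example.* For numbering (1) and the colour of the $m_i$, $G^c$ is the path
$$\{m_1\}_1\ \overset{\hat m_1}{-}\ \{m_1,m_2\}_0\ \overset{\hat m_2}{-}\ \{m_2,m_3\}_1\ \overset{\hat m_3}{-}\ \{m_3\}_0 ,$$
where the subscript names the $Q_\varepsilon$ from which the class comes. The walk starts at $\{m_1,m_2\}_0$ and uses $\hat m_1,\hat m_1,\hat m_2,\hat m_3,\hat m_3,\hat m_2$.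

**Step 5: $G^0$ and $G^1$ are trees.** This is a count. Every vertex of $T$ is incident to an edge, so the walk traverses all edges of $G^c$. Every vertex of $G^c$ is an end of some edge. So $G^c$ is connected, and $|V(G^c)|\le|E(G^c)|+1$. Add the two inequalities for $c=0,1$. On the left we get $n+3$ by (2). On the right the edges number $|V(T)|=n+1$ in total, so we get $(n+1)+2=n+3$. Hence both inequalities are equalities, and both graphs are trees.

**Step 6: reading off (E).** Let $u\ne y$ have colour $c$, and let $a<b$ be numbers of edges at $y$. Step $a$ and step $b$ of the walk both traverse $\hat y$, so $x_a$ and $x_{b-1}$ are ends of $\hat y$. Since $\hat y\neq\hat u$, they lie on the same side of the bridge $\hat u$ of the tree $G^c$. So among the steps $a+1,\dots,b-1$ an even number traverse $\hat u$. Step $t$ traverses $\hat u$ exactly when $a_t=u$, that is, when $e_t$ is an edge at $u$. This is (E).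

## From parity back to friendliness

Now assume (E). We rebuild the same trees, in the opposite order.

**Step 1: parity sets.** They will serve as vertices. Let $a^c_k$ be the end of colour $c$ of $e_k$. For $0\le\tau\le n$ let $A^c_\tau$ be the set of vertices of colour $c$ that are incident to an odd number of edges with numbers $\le\tau$. Then $A^c_\tau=A^c_{\tau-1}\triangle\{a^c_\tau\}$ and $|A^c_\tau|\equiv\tau\pmod2$.

**Step 2: the tree $G^c$.** Let $G^c$ be the graph on the set $\{A^c_0,\dots,A^c_n\}$ with one edge $\hat u=\{A^c_{\tau-1},A^c_\tau\}$ for each vertex $u$ of colour $c$, where $\tau$ is chosen with $a^c_\tau=u$. The choice does not matter. Let $a^c_\tau=a^c_\sigma=u$ with $\tau<\sigma$. By (E) every vertex $u'\neq u$ of colour $c$ has an even number of edges in $(\tau,\sigma)$, so $A^c_\tau$ and $A^c_{\sigma-1}$ agree outside $u$. Since $A^c_{\tau-1},A^c_\tau$ differ exactly in $u$, and so do $A^c_{\sigma-1},A^c_\sigma$, both unordered pairs equal $\{S,S\cup\{u\}\}$ with $S=A^c_\tau\setminus\{u\}$.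

The graph is connected by the walk $A^c_0,A^c_1,\dots,A^c_n$. Each $\hat u$ is a bridge, because membership of $u$ changes only along $\hat u$. So $G^c$ is a tree, and it has one more vertex than $T$ has vertices of colour $c$.

**Step 3: the trees $Q_\varepsilon$.** We want a map from $T$ to a tree that sends $e_k$ and $e_{k+1}$ to the same edge. The vertices of $Q_\varepsilon$ are those vertices of $G^0$ and of $G^1$ (disjoint union) whose parity as sets is $\varepsilon$. Its edges are $\hat e_\tau=\{A^0_\tau,A^1_\tau\}$, one for each $\tau\equiv\varepsilon$ with $0\le\tau\le n$; edges with different $\tau$ count as different.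

Map a vertex $u$ of $T$ to the end of $\hat u$ of parity $\varepsilon$. Each edge of $G^c$ joins sets of different parity, so this is well defined. The map $V(T)\to V(Q_\varepsilon)$ is surjective: $G^c$ is connected and has at least one edge (both colours occur in $T$), so each of its vertices is an end of some $\hat u$. For $u=a^c_k$ we have $\hat u=\{A^c_{k-1},A^c_k\}$. So the ends of $e_k$ go to $A^0_\tau$ and $A^1_\tau$, where $\tau\in\{k-1,k\}$ and $\tau\equiv\varepsilon$; we let $e_k$ go to $\hat e_\tau$. Hence $Q_\varepsilon$ is connected, being connected already through the images of edges of $T$. Together $Q_0,Q_1$ have $|V(G^0)|+|V(G^1)|=(n+1)+2=n+3$ vertices and $n+1$ edges. Each satisfies $|V|\le|E|+1$, and the two inequalities add up to $n+3\le n+3$. So both are trees.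

**Step 4: friendliness.** Let $1\le k\le n-1$ and $\varepsilon\equiv k$. Both $e_k$ and $e_{k+1}$ are mapped to $\hat e_k$. So the image of $P_k$ is a walk in the tree $Q_\varepsilon$ that starts and ends at ends of $\hat e_k$. Take $\tau\equiv\varepsilon$ with $0\le\tau\le n$, $\tau\ne k$. The bridge $\hat e_\tau$ does not separate the ends of $\hat e_k$, so the walk traverses it an even number of times. The edges of $T$ mapped to $\hat e_\tau$ are exactly the existing ones among $e_\tau,e_{\tau+1}$, and the path $P_k$ uses each edge at most once. Hence $P_k$ contains $0$ or $2$ of them, and if only one exists, $P_k$ does not contain it. For $\tau=k$, $P_k$ contains neither $e_k$ nor $e_{k+1}$ by definition. Pairs of which neither edge exists are harmless. The numbering is friendly, and Theorem 2 is proved. $\blacksquare$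

## What a leaf forbids, and why inner vertices are harder

From now on let $T\supseteq H$ be as in Theorem 1, and **suppose that $T$ has a friendly numbering**. By Theorem 2, (E) holds. We identify an edge with its number, so edges can be compared.

The first consequence of (E) concerns leaves. Let $\ell$ be a leaf with edge $f$, and let $y\ne\ell$ have the same colour. Then all edges at $y$ lie on one side of $f$: if $a<f<b$ for edges $a,b$ at $y$, then $\ell$ has exactly one edge in $(a,b)$, against (E).

One would like the same for the edge $f$ from any vertex $\varphi$ to its parent. This stops working as soon as $\varphi$ has children, since an edge to a child can repair the parity. In the spider with root $o$ and numbering (1), take $\varphi=m_3$, $f=4$, $y=m_2$: the edges $3$ and $6$ at $y$ lie on different sides of $4$, and the child edge $5$ of $m_3$ makes the count in $(3,6)$ even. Giving every $\varphi$ children in equal pairs does not by itself help. In the nine-edge tree each $m_i$ is the root of an $R_1$, and in its friendly numbering the edge $om_3=5$ lies between the edges $4$ and $7$ of $m_2$.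

In that last example, however, $7$ is an edge from $m_2$ down to a leaf. The statement becomes true for $H$ if one looks only at those edges at $y$ that are at least as "high" as $f$.

**Definition (rank).** The root of a copy of $R_j$ in $H$ has rank $j$ (every vertex strictly below $w$ and different from the $v_{\mathbf n}$ is the root of exactly one copy $R_j$ used in the recursion). The vertices $v_{\mathbf n}$ have rank $d$, and $w$ has rank $d+1$. The rank of a child is smaller than that of its parent. The *rank of an edge* of $H$ is the rank of its lower end, i.e. the smaller of the ranks of its ends.

In the miniature, the vertex $v_{(1,1)}$ has an edge of rank $2$ (to $w$), one of rank $1$ and one of rank $0$. We shall use the following properties.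

* (a) A vertex of rank $r$ has a child of each rank $s<\min(r,d)$.
* (b) A vertex of rank $j\le d-1$ has exactly two children of each rank less than $j$, and no other children.
* (c) Each $v_{\mathbf n}$ has degree $1+\sum n_i$, which is odd.

For (a): rank $r\le d-1$ is (b); for $v_{\mathbf n}$ use $n_i\ge1$; for $w$ this is what the extra copies of $R_0,\dots,R_{d-1}$ under $w$ are for. By hypothesis on $T$, a vertex of $H$ other than $w$ has the same edges in $T$ as in $H$.

## High edges do not straddle a lower edge

**Lemma 4.** Let $0\le s\le d-1$, let $\varphi\in H$ be a vertex of rank $s$, let $f$ be the edge joining it to its parent, and let $y\in H$ be a vertex of the same colour as $\varphi$ with $y\neq\varphi$. Then all edges of $H$ of rank $\ge s$ at $y$ lie on one side of $f$.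

Note that $f$ itself is not an edge at $y$: its ends are $\varphi\ne y$ and a vertex of the other colour.

*Proof.* Induction on $s$; assume the lemma for all smaller ranks. Suppose that edges $a=yz_a$ and $b=yz_b$ of $H$ of rank $\ge s$ satisfy $a<f<b$.

**Step 1: find a separated pair of children.** By (E) for $u=\varphi$, the number of edges at $\varphi$ in $(a,b)$ is even. One of them is $f$; all other edges at $\varphi\ne w$ lead to its children in $H$. So an odd number of edges from $\varphi$ to its children lie in $(a,b)$. If $s=0$, there are no children, a contradiction. Let $s>0$. By (b) the child edges come two for each rank $s'<s$. Since the total number in $(a,b)$ is odd, for some $s'<s$ exactly one of the two lies in $(a,b)$: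
$$g=\varphi\psi\in(a,b),\qquad g'=\varphi\psi'\notin(a,b),$$
where $\psi,\psi'$ have rank $s'$.

**Step 2: put an edge at $y$ between $g$ and $g'$.** The edges $g,g'$ are not incident to $y$, because $y\ne\varphi$ and $\psi,\psi'$ have the other colour. So $g'\ne a,b$, and $g'>b$ or $g'<a$. In the first case put $c=b$, $z=z_b$; in the second $c=a$, $z=z_a$. Then $c=yz$ lies strictly between $g$ and $g'$.

**Step 3: pull a low edge between $g$ and $g'$.** The edge $c$ has rank $\ge s$, so $z$ has rank $\ge s>s'$; in particular $z\neq\psi,\psi'$. The vertex $z$ has the same colour as $\psi,\psi'$. By the induction hypothesis for $\psi$ (rank $s'$, parent edge $g$) and for $\psi'$ (parent edge $g'$), all edges of $H$ of rank $\ge s'$ at $z$ lie on one side of $g$ and on one side of $g'$. One of these edges is $c$, which lies between $g$ and $g'$. So all of them lie between $g$ and $g'$. By (a), $z$ has a child $\chi$ of rank $s'$. The edge $h=z\chi$ has rank $s'$, so it lies strictly between $g$ and $g'$.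

**Step 4: contradiction.** The vertex $\chi$ has the same colour as $\varphi$, and $\chi\neq\varphi$ because their ranks $s'$ and $s$ differ. By the induction hypothesis for $\chi$ (rank $s'$, parent edge $h$) and the vertex $\varphi$, the edges $g,g'$ at $\varphi$, of rank $s'$, lie on one side of $h$. But $h$ lies between them. $\blacksquare$

The condition on the rank of the edges at $y$ was used in Step 3: it guarantees that $z$ is high enough to have a child of rank $s'$.

## The edges at the vertices $v_{\mathbf n}$ come in few pieces

Let $B=\{v_{\mathbf n}\}$, a set of $32$ vertices of one colour. Call the edges incident to vertices of $B$ the *$B$-edges*; no edge is incident to two vertices of $B$. For $v\in B$ let $p_v$ be the edge $wv$, and let $P=\{p_v:v\in B\}$. The $B$-edges have ranks $0,\dots,d$, and those of rank $d$ are exactly the edges in $P$. A vertex $v_{\mathbf n}$ has exactly $n_i$ edges of rank $i$ for each $i<d$.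

The plan is to recover all $n_i$ modulo $2$ from little information. For that we cut $\{1,\dots,n\}$ into few pieces such that all $B$-edges in one piece have the same rank.

**Step 1: $B$-edges of rank below $d$ avoid the span of $P$.** This gives each rank two intervals in which its edges live. Let $f=v\varphi$ be a $B$-edge of rank $i<d$, with $v\in B$. Apply Lemma 4 to $\varphi$ and $y=w$; both are neighbours of $v$, so they have the same colour. All $p_{v'}$ are edges at $w$ of rank $d\ge i$, so they lie on one side of $f$. Thus $f>\max P$ or $f<\min P$.

Let $J_i^+$ be the smallest interval of integers containing all $B$-edges of rank $i$ that exceed $\max P$, and $J_i^-$ the smallest one containing all those below $\min P$. Either may be empty. Neither meets $P$. Each $B$-edge of rank $i$ lies in $J_i^+$ or $J_i^-$.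

**Step 2: $J_i^\pm$ contains no $B$-edge of rank $j$ when $i<j<d$.** So the intervals of a low rank contain no higher ranks. Suppose the contrary. The ends of $J_i^\pm$ are $B$-edges of rank $i$, so there are $B$-edges $f=v\varphi$ and $f_2=v_2\varphi_2$ of rank $i$, both greater than $\max P$ or both less than $\min P$, and a $B$-edge $g=v'\varphi'$ of rank $j$ with $f<g<f_2$ (here $v,v_2,v'\in B$). By (a), $\varphi'$, which has rank $j>i$, has a child $\chi$ of rank $i$; let $h=\varphi'\chi$. The vertices $\varphi,\varphi_2,\varphi'$ have the same colour, and $\varphi'\ne\varphi,\varphi_2$ by rank. Lemma 4 for $\varphi$ and for $\varphi_2$, with $y=\varphi'$, says that the edges $g,h$ at $\varphi'$, of rank $\ge i$, lie on one side of $f$ and on one side of $f_2$. Hence $f<h<f_2$.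

Now apply Lemma 4 to $\chi$. It has rank $i$ and parent edge $h$, it has the colour of $B$, and it is not in $B$.

* If $f,f_2>\max P$: the edges $p_{v_2}$ and $f_2$ at $v_2$ have rank $\ge i$, so they lie on one side of $h$. But $p_{v_2}<f<h<f_2$, a contradiction.
* If $f,f_2<\min P$: the edges $f$ and $p_v$ at $v$ have rank $\ge i$, so they lie on one side of $h$. But $f<h<f_2<p_v$, a contradiction.

**Step 3: cutting.** We cut at the ends of all these intervals. A *moment* is an integer $\tau$ with $0\le\tau\le n$. For each nonempty $J_i^\pm=[\alpha,\beta]$ mark the moments $\alpha-1$ and $\beta$. There are at most $2d$ intervals, so at most $4d$ marked moments. Let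
$$0=\tau_0<\tau_1<\dots<\tau_m<\tau_{m+1}=n,$$
where $\tau_1,\dots,\tau_m$ are the marked moments other than $0$ and $n$; then $m\le4d$. The pieces are $\sigma_l=\{\tau_l+1,\dots,\tau_{l+1}\}$, $0\le l\le m$. Each nonempty $J_i^\pm$ is a union of pieces, so a piece is either contained in it or disjoint from it.

*All $B$-edges in one piece $\sigma$ have the same rank $r(\sigma)$.* Suppose first that $\sigma$ contains a $B$-edge of rank $i<d$. It lies in $J_i^+$ or $J_i^-$, which therefore contains $\sigma$. For $i'<i$ neither $J_{i'}^+$ nor $J_{i'}^-$ contains $\sigma$, by Step 2. So
$$i=\min\{i':\ \sigma\subseteq J_{i'}^+\ \text{or}\ \sigma\subseteq J_{i'}^-\},$$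
which depends on $\sigma$ only. If $\sigma$ contains an edge of $P$, then $\sigma$ is contained in no $J_i^\pm$, so by the previous sentence it contains no $B$-edge of rank below $d$. The claim follows.

## Odd degrees force a chain, and a count finishes the proof

For $v\in B$ let $\pi_v(\tau)\in\{0,1\}$ be the parity of the number of edges at $v$ with numbers $\le\tau$, and let $A_\tau=\{v\in B:\pi_v(\tau)=1\}$. If the vectors $\bigl(\pi_v(\tau_1),\dots,\pi_v(\tau_m)\bigr)$ could be arbitrary, there would be room for up to $2^m$ of them, and no contradiction would follow. Here the odd degrees enter.

**Step 4: the sets $A_0,\dots,A_n$ form a chain under inclusion.** This is what limits the parity vectors. Let $u\neq u'$ be in $B$. Write down, in the order of the numbers, the word with letters $u,u'$ that records the edges at $u$ and at $u'$. Both letters occur. A maximal block of equal letters that is neither first nor last is enclosed by two occurrences of the other letter; by (E), applied to these two edges, its length is even.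

Let the first letter be $u$; the other case is symmetric. If the last letter were also $u$, all blocks of $u'$ would be inner, and the degree of $u'$ would be even, contradicting (c). So the last letter is $u'$. The degree of $u$ is odd, and all blocks of $u$ except the first are inner, so the first block has odd length; likewise the last block, consisting of $u'$, has odd length.

Follow the pair $(\pi_u,\pi_{u'})$ in time.

* Until the first block ends, and after it until the next letter, $\pi_{u'}=0$.
* During every block of $u'$, inner or last, $\pi_u=1$: an odd first block and some even inner blocks of $u$ have passed. The same holds after the last block.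
* During every inner block of $u$, $\pi_{u'}=0$, because only even blocks of $u'$ have passed.

So the state $(\pi_u,\pi_{u'})=(0,1)$ never occurs. We conclude: for any two $u,u'\in B$, at least one of the states $(0,1),(1,0)$ never occurs. If $A_\tau\not\subseteq A_{\tau'}$ and $A_{\tau'}\not\subseteq A_\tau$, choose $u\in A_\tau\setminus A_{\tau'}$ and $u'\in A_{\tau'}\setminus A_\tau$; then $(\pi_u,\pi_{u'})$ equals $(1,0)$ at moment $\tau$ and $(0,1)$ at moment $\tau'$, which is impossible. So the sets form a chain.

With even degrees this fails: in numbering (1) the vertices $m_1,m_2$ have degree $2$ and produce the word $m_1m_1m_2m_2$, so at moment $1$ only $m_1$ has odd parity, and at moment $3$ only $m_2$. This is why the vectors $\mathbf n$ were restricted to even sum.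

**Step 5: the count.** We compare the number of possible parity vectors with the number of vertices in $B$. Order the sets $A_{\tau_1},\dots,A_{\tau_m}$ by inclusion. Which of them contain a given $v$ is determined by how many of the smallest ones fail to contain $v$, a number between $0$ and $m$. So among the vectors $\bigl(\pi_v(\tau_1),\dots,\pi_v(\tau_m)\bigr)$, $v\in B$, there are at most
$$m+1\le4d+1=25$$
different ones.

On the other hand, $\pi_v(\tau_0)=\pi_v(0)=0$, and $\pi_v(\tau_{m+1})=\pi_v(n)=1$ since the degree of $v$ is odd. The number of edges at $v$ in the piece $\sigma_l$ is congruent to $\pi_v(\tau_{l+1})-\pi_v(\tau_l)$ modulo $2$, and by Step 3 all these edges have rank $r(\sigma_l)$. Hence for $v=v_{\mathbf n}$ and $i<d$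
$$n_i\equiv\sum_{l:\ r(\sigma_l)=i}\bigl(\pi_v(\tau_{l+1})-\pi_v(\tau_l)\bigr)\pmod2, \tag{3}$$
where pieces without $B$-edges are left out; they would contribute $0$. The pieces and their ranks do not depend on $v$. So $\mathbf n\bmod2$ is determined by the vector $(\pi_v(\tau_l))_{l=1}^m$, and at most $25$ different vectors $\mathbf n\bmod2$ occur. But the $32$ vectors $\mathbf n\in\{1,2\}^6$ with even sum are pairwise different modulo $2$. Since $32>25$, this is a contradiction: $T$ has no friendly numbering. This proves Theorem 1; the case $T=H$ answers the question. $\blacksquare$

The count asks for $2^{d-1}>4d+1$. For $d=5$ this reads $16>21$, which is false; $d=6$ is the first value for which it holds.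

## Non-friendly trees of every large size, and in almost every tree

We prove Corollary 3. All three parts use the freedom at $w$ in Theorem 1.

**Every $N\ge17868$.** Attach to $w$ a path with $N-17868$ additional edges. The new tree has $N$ edges and satisfies the hypothesis of Theorem 1.

**Labelled trees.** We use the second moment method to show that a random tree contains $H$ as a pendant piece. By Cayley's formula there are $r^{r-2}$ labelled trees on $r$ vertices. Let $h=|V(H)|$, $n>2h$, and let $T$ be a uniformly random labelled tree on $n$ vertices (from here on, $n$ counts vertices). Let $X$ be the number of $h$-element vertex sets $S$ that are joined to the remaining vertices by exactly one edge and for which $T[S]$, rooted at the end of this edge in $S$, is isomorphic to $(H,w)$. If $X>0$, then $T$ is not friendly by Theorem 1, because only the root of $T[S]$ has an edge leaving $S$.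

*The first moment.* Let $c\ge1$ be the number of rooted trees on a given $h$-element set isomorphic to $(H,w)$. For a fixed $S$, the trees $T$ counted are obtained by choosing one of these $c$ rooted trees on $S$, a tree on the other $n-h$ vertices, and the neighbour of the root among these $n-h$ vertices. So
$$\mathbb E X=\binom nh\,c\,\frac{(n-h)^{n-h-2}(n-h)}{n^{n-2}}
=\binom nh\,c\;n^{1-h}\Bigl(1-\frac hn\Bigr)^{n-h-1}\sim\lambda n,\qquad \lambda=\frac{c\,e^{-h}}{h!},$$
since $\binom nh\sim n^h/h!$ and $(1-h/n)^{n-h-1}\to e^{-h}$.

*Two sets are disjoint.* Let $S\neq S'$ be two sets counted by $X$ in the same tree. They are components of $T-e$ and $T-e'$ for the edges $e,e'$ that join them to the rest. If $e=e'$, they would be the two components of $T-e$, giving $n=2h$, which is excluded. So $e\ne e'$, and $T-e-e'$ has three components $C_1,C_2,C_3$, where $e$ joins $C_1$ and $C_2$, and $e'$ joins $C_2$ and $C_3$. Then $S$ is $C_1$ or $C_2\cup C_3$, and $S'$ is $C_3$ or $C_1\cup C_2$.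

* $S=C_1$, $S'=C_1\cup C_2$, or $S=C_2\cup C_3$, $S'=C_3$: the sets are strictly nested, but they have equal size; impossible.
* $S=C_2\cup C_3$, $S'=C_1\cup C_2$: they cover all $n>2h$ vertices; impossible.

So $S=C_1$ and $S'=C_3$ are disjoint, and both are attached to vertices of $C_2$, outside $S\cup S'$.

*The second moment.* Counting ordered pairs $(S,S')$, the two rooted trees on them, a tree on the remaining $n-2h$ vertices and the two attachment points, we get
$$\mathbb E X(X-1)=\binom nh\binom{n-h}h c^2\,\frac{(n-2h)^{n-2h-2}(n-2h)^2}{n^{n-2}}
=\binom nh\binom{n-h}h c^2\,n^{2-2h}\Bigl(1-\frac{2h}n\Bigr)^{n-2h}\sim\lambda^2n^2,$$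
since $\binom nh\binom{n-h}h\sim n^{2h}/(h!)^2$ and the last factor tends to $e^{-2h}$. Hence
$$\operatorname{Var}X=\mathbb E X(X-1)+\mathbb E X-(\mathbb E X)^2=o(n^2)=o\bigl((\mathbb E X)^2\bigr),$$
and by Chebyshev's inequality $\Pr(X=0)\le\operatorname{Var}X/(\mathbb E X)^2\to0$. So the proportion of friendly labelled trees tends to $0$.

**Unlabelled trees.** Here we quote a theorem of A. J. Schwenk (*Almost all trees are cospectral*, in New Directions in the Theory of Graphs, Academic Press, 1973): for any fixed rooted tree $L$, the proportion of those unlabelled trees on $n$ vertices that arise from $L$ and some rooted tree by identifying the roots tends to $1$. Take $L=(H,w)$. In every tree that arises in this way, all edges at vertices of $H$ other than $w$ belong to $H$, so by Theorem 1 the tree is not friendly. $\blacksquare$
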